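# Envelopes of finite unions of convex sets

## Finite convex unions: the theorem and what it says

**Theorem 1.** Let $X$ be a Banach space over $\mathbb R$ or $\mathbb C$, and let $A_1,\dots,A_N\subset X^*$ be such that $\bigcup_{i=1}^N\operatorname{co}A_i$ is convex. Then
$$\operatorname{(I)-env}(A_1\cup\dots\cup A_N)=\operatorname{(I)-env}(A_1)\cup\dots\cup\operatorname{(I)-env}(A_N).$$
In particular, if $A,B\subset X^*$ are convex sets, bounded or not, and $A\cup B$ is convex, then
$$\operatorname{(I)-env}(A\cup B)=\operatorname{(I)-env}(A)\cup\operatorname{(I)-env}(B).$$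

The second display is the case $N=2$, $A_1=A$, $A_2=B$ of the first. Whether it always holds is a question from Ondřej F.K. Kalenda and Matias Raja, "Topologies related to (I)-envelopes", arXiv:2303.07691 (2023). The answer is yes, for every Banach space.

**Definition.** For $A\subset X^*$, the (I)-envelope of $A$ is
$$\operatorname{(I)-env}(A)= \bigcap\left\{\overline{\operatorname{co}\bigcup_{n=1}^\infty \overline{\operatorname{co} A_n}^{w^*}}^{\|\cdot\|};\ A=\bigcup_{n=1}^\infty A_n\right\},$$
where the intersection runs over all countable covers of $A$, $\operatorname{co}$ is the convex hull, $\overline{\,\cdot\,}^{w^*}$ is the weak$^*$ closure and $\overline{\,\cdot\,}^{\|\cdot\|}$ is the norm closure in $X^*$.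

In words: cut $A$ into countably many pieces, replace each piece by its weak$^*$ closed convex hull, take the norm closed convex hull of everything so obtained, and keep only the points that survive for every way of cutting. From now on we write $E(A)$ for $\operatorname{(I)-env}(A)$. In the real case "$\operatorname{Re}$" can be ignored throughout.

Theorem 1 asks whether "taking the envelope" behaves on finite unions as a topological closure does. Some convexity assumption on the union is needed: in $X^*=\mathbb R$, with $A=\{0\}$ and $B=\{1\}$, we have $E(A)\cup E(B)=\{0,1\}$, while $E(A\cup B)$ is a convex set containing both points. The same remark suggests the correct general condition, since an envelope is always convex.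

**Theorem 2.** For arbitrary $A_1,\dots,A_N\subset X^*$,
$$E\Big(\bigcup_i A_i\Big)=\bigcup_i E(A_i)\iff \bigcup_i E(A_i)\text{ is convex}.$$

For instance, for $A_1=[0,1)$ and $A_2=(1,2]$ in $\mathbb R$ the union of the convex hulls is not convex, so Theorem 1 is silent. But $E(A_1)\cup E(A_2)=[0,1]\cup[1,2]$ is convex, and Theorem 2 applies.

The third theorem says that finiteness cannot be dropped. For infinitely many sets one should at least add a norm closure: in $\mathbb R$ the sets $A_n=[0,1-\frac1n]$ have $\bigcup_nE(A_n)=[0,1)$ and $E(\bigcup_nA_n)=[0,1]$. Even with the closure, the inclusion fails.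

**Theorem 3.** In $X^*=\ell_\infty(\mathbb N\times\mathbb N)$, $X=\ell_1(\mathbb N\times\mathbb N)$, there are uniformly bounded convex sets $A_1\subset A_2\subset\cdots$ such that
$$E\Big(\bigcup_nA_n\Big)\not\subset\overline{\bigcup_n E(A_n)}^{\|\cdot\|}.$$

## Envelopes lie between two closures

Four properties come straight from the definition.

1. $E(\emptyset)=\emptyset$, because all hulls of the empty set are empty.
2. $E$ is monotone. If $A\subset B$ and $B=\bigcup_nB_n$, then $A=\bigcup_n(A\cap B_n)$ is a cover of $A$ with smaller hulls, so $E(A)$ lies in the hull built from $(B_n)$. As the cover of $B$ was arbitrary, $E(A)\subset E(B)$.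
3. $E(A)$ is convex and norm closed, as an intersection of such sets.
4. We have
$$\overline{\operatorname{co}A}^{\|\cdot\|}\subset E(A)\subset\overline{\operatorname{co}A}^{w^*}. \tag{1}$$
On the left: each set in the intersection is convex, norm closed and contains $A$. On the right: use the trivial cover of $A$ by itself.

At either end of (1) our question is easy. If $A$, $B$, $A\cup B$ are convex, then $\overline{A\cup B}=\overline A\cup\overline B$ for the norm topology and for the weak$^*$ topology, simply because both are topological closures. So there is nothing to do if $X$ is reflexive: then the weak$^*$ topology is the weak topology, and by Mazur's theorem the two ends of (1) coincide. In general $E$ can sit at either end.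

**Example 1 (the lower end).** If $A$ is norm separable and nonempty, then $E(A)=\overline{\operatorname{co}A}^{\|\cdot\|}$. Indeed, let $\{a_n\}$ be dense in $A$ and $\varepsilon>0$. The sets $A_n=A\cap(a_n+\varepsilon B_{X^*})$ cover $A$. Balls of $X^*$ are convex and weak$^*$ closed, so $\overline{\operatorname{co}A_n}^{w^*}\subset a_n+\varepsilon B_{X^*}$. Hence the hull for this cover lies in the norm closure of $\operatorname{co}A+\varepsilon B_{X^*}$; so every point of $E(A)$ has distance at most $\varepsilon$ from $\operatorname{co}A$. Let $\varepsilon\to0$. For example, in $\ell_\infty=\ell_1^*$ we get $E(B_{c_0})=B_{c_0}$, whereas truncating sequences shows that the weak$^*$ closure of $B_{c_0}$ is $B_{\ell_\infty}$.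

An example at the upper end will follow as soon as we have a convenient test for membership. The definition itself is awkward here. If $\eta\notin E(A)$ and $\eta\notin E(B)$, we get two good covers, with hulls $H_A$ and $H_B$ that stay away from $\eta$. But putting the two covers together produces the hull $\operatorname{co}(H_A\cup H_B)$, and the two covers give no reason why this should avoid $\eta$. So we first replace covers by something that can be added and averaged.

## Testing membership with bounded sequences

**Lemma 1.** Let $A\subset X^*$ and $\eta\in X^*$. Then $\eta\notin E(A)$ if and only if there is a bounded sequence $(x_n)$ in $X$ with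
$$\limsup_n \operatorname{Re}(\xi-\eta)(x_n)\le-1\quad\text{for every }\xi\in A. \tag{2}$$

*Proof of $\Rightarrow$.* The purpose is to turn a cover into a sequence by separating $\eta$ from larger and larger compact sets. Let $A=\bigcup_nA_n$ be a cover such that $\eta$ is not in the norm closure of $H=\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{w^*}$. Choose $d>0$ with $\|\xi-\eta\|\ge d$ for all $\xi\in H$. Since the $A_n$ may be unbounded, cut further: enumerate the sets $A_n\cap mB_{X^*}$ $(n,m\in\mathbb N)$ as $(C_i)_{i\ge1}$. They are bounded and cover $A$. Each $\overline{\operatorname{co}C_i}^{w^*}$ is convex, contained in $H$, and weak$^*$ compact, being a weak$^*$ closed subset of a ball. Put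
$$D_j=\operatorname{co}\bigcup_{i\le j}\overline{\operatorname{co}C_i}^{w^*}.$$
The convex hull of finitely many compact convex sets $K_1,\dots,K_r$ (all nonempty) is compact, as the image of the compact set $\Delta_r\times K_1\times\dots\times K_r$ under $(t,k_1,\dots,k_r)\mapsto\sum t_sk_s$, where $\Delta_r$ is the simplex of weights. So $D_j$ is weak$^*$ compact and convex; it increases with $j$, lies in $H$, and $A\subset\bigcup_jD_j$.

If $D_j=\emptyset$, put $x_j=0$. Otherwise $D_j$ is disjoint from the ball $\eta+\frac d2B_{X^*}$, because every point of $D_j\subset H$ has distance at least $d$ from $\eta$. Both sets are weak$^*$ compact and convex, so the Hahn–Banach theorem separates them by a nonzero weak$^*$ continuous functional, that is, by some $x_j\in X\setminus\{0\}$: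
$$\sup_{\xi\in D_j}\operatorname{Re}\xi(x_j)\le\inf_{\|\zeta-\eta\|\le d/2}\operatorname{Re}\zeta(x_j)=\operatorname{Re}\eta(x_j)-\tfrac d2\|x_j\|.$$
Rescale so that $\|x_j\|=2/d$. Then $\operatorname{Re}(\xi-\eta)(x_j)\le-1$ for all $\xi\in D_j$. The sequence is bounded, and each $\xi\in A$ lies in $D_j$ for all large $j$, so (2) holds.

*Proof of $\Leftarrow$.* The purpose is to read off a good cover from the sequence. Let $\|x_n\|\le C$ with $C>0$. Put
$$H_n=\{\xi\in X^*:\operatorname{Re}(\xi-\eta)(x_k)\le-\tfrac12\ \text{ for all }k\ge n\},\qquad A_n=A\cap H_n.$$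
By (2), $A=\bigcup_nA_n$. Each $H_n$ is convex and weak$^*$ closed, so $\overline{\operatorname{co}A_n}^{w^*}\subset H_n$. The $H_n$ increase, so $\bigcup_nH_n$ is convex and
$$\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{w^*}\subset\bigcup_nH_n.$$
If $\xi\in H_n$, then $\frac12\le|(\xi-\eta)(x_n)|\le C\|\xi-\eta\|$, so $\|\xi-\eta\|\ge\frac1{2C}$. Hence $\eta$ is not in the norm closure of this hull, and $\eta\notin E(A)$. $\square$

A bounded sequence satisfying (2) will be called a *witness* for $\eta\notin E(A)$. One consequence of subadditivity of $\limsup$ will be used repeatedly: if (2) holds for all $\xi\in A$, it holds for all $\xi\in\operatorname{co}A$, since for a convex combination $\sum_st_s\xi_s$ the $\limsup$ is at most $\sum_st_s(-1)=-1$. In particular $E(\operatorname{co}A)=E(A)$.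

**Example 2 (the upper end).** Let $X=C[0,1]$, so that $X^*$ is a space of measures, and let $A=\{\delta_t:t\in[0,1]\}$. Then $E(A)$ is the set of all probability measures. By (1), $E(A)\subset\overline{\operatorname{co}A}^{w^*}$, and the latter consists of probability measures. Conversely, let $\eta$ be a probability measure and suppose $(f_n)$ is a witness for $\eta\notin E(A)$. Put $g_n=\operatorname{Re}\big(f_n-\int f_n\,d\eta\big)$. Then (2) says $\limsup_ng_n(t)\le-1$ for every $t$, while $\int g_n\,d\eta=0$ for every $n$. The $g_n$ are uniformly bounded, so the reverse Fatou lemma gives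
$$0=\limsup_n\int g_n\,d\eta\le\int\limsup_ng_n\,d\eta\le-1,$$
a contradiction. The norm closed convex hull of $A$ is much smaller: Lebesgue measure has distance $2$ from every finitely supported probability measure.

**Lemma 2.** Let $A\subset X^*$, let $\eta\in X^*$, and let a bounded sequence $(x_n)$ satisfy (2). Then $\limsup_n\operatorname{Re}(\xi-\eta)(x_n)\le-1$ for every $\xi\in E(A)$. Consequently $E(E(A))=E(A)$.

*Proof.* The purpose is to show that a witness automatically works on the whole envelope. Suppose $\xi\in E(A)$ and the inequality fails. Then along a subsequence $\operatorname{Re}(\xi-\eta)(x_{n_k})\to c$ with $c>-1$. For every $a\in A$, writing $a-\xi=(a-\eta)-(\xi-\eta)$,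
$$\limsup_k\operatorname{Re}(a-\xi)(x_{n_k})\le-1-c<0.$$
So the bounded sequence $\big(\frac1{1+c}x_{n_k}\big)_k$ is a witness for $\xi\notin E(A)$, which is a contradiction.

For the consequence: $A\subset E(A)$ by (1), so $E(A)\subset E(E(A))$ by monotonicity. If $\eta\notin E(A)$, take a witness; by the first part it satisfies (2) for all $\xi\in E(A)$, so it is also a witness for $\eta\notin E(E(A))$. $\square$

## Constant witnesses and the choice of weights

By Lemma 1, the nontrivial inclusion in Theorem 1 becomes: given a witness for $\eta\notin E(A_i)$ for each $i$, build one witness for $\eta\notin E(\bigcup_iA_i)$. The simplest case is that of constant witnesses, $x^i_n=x^i$ for all $n$. It is settled by a separation in $\mathbb R^N$. Let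
$$\Delta=\Big\{\lambda\in[0,1]^N:\sum_i\lambda_i=1\Big\},\qquad P=(-1,\infty)^N.$$

**Lemma 3.** Let $K\subset\mathbb R^N$ be nonempty and convex with $K\cap P=\emptyset$. Then there is $\lambda\in\Delta$ with $\lambda\cdot t\le-1$ for all $t\in K$.

*Proof.* $P$ is open and convex, so there are $\lambda\in\mathbb R^N\setminus\{0\}$ and $c\in\mathbb R$ with $\lambda\cdot t\le c\le\lambda\cdot p$ for all $t\in K$, $p\in P$. If some $\lambda_i<0$, letting $p_i\to\infty$ with the other coordinates fixed makes $\lambda\cdot p\to-\infty$, contradicting $c\le\lambda\cdot p$. So all $\lambda_i\ge0$, and dividing $\lambda$ and $c$ by $\sum\lambda_i>0$ we may assume $\lambda\in\Delta$. Letting $p\to(-1,\dots,-1)$ gives $c\le-1$. $\square$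

Now suppose $\operatorname{Re}(\xi-\eta)(x^i)\le-1$ for all $\xi\in A_i$, and let $S=\bigcup_i\operatorname{co}A_i$ be convex and nonempty. The map
$$T(\xi)=\big(\operatorname{Re}(\xi-\eta)(x^i)\big)_{i=1}^N$$
is real-affine, so $T(S)$ is convex. If $\xi\in\operatorname{co}A_i$, the $i$-th coordinate of $T(\xi)$ is at most $-1$. So $T(S)$ misses $P$, and Lemma 3 gives $\lambda\in\Delta$ with $\operatorname{Re}(\xi-\eta)\big(\sum_i\lambda_ix^i\big)\le-1$ on all of $S$. The single vector $\sum_i\lambda_ix^i$ does the job. This is where convexity of the union enters, and it enters only through the convexity of $T(S)$.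

The weights depend on the data, and with nonconstant witnesses they depend on $n$.

**Example 3.** Let $X=X^*=\mathbb R^2$ with the usual pairing, $\eta=0$, and
$$S=\{\xi:\xi_1\le-1,\ |\xi_2|\le10\},\quad A=S\cap\{\xi_2\le0\},\quad B=S\cap\{\xi_2\ge0\}.$$
For bounded positive sequences $(a_n)$, $(b_n)$, the sequences $x^1_n=(1,a_n)$ and $x^2_n=(1,-b_n)$ are witnesses for $0\notin E(A)$ and $0\notin E(B)$: on $A$ we have $\xi_1+a_n\xi_2\le-1$, and on $B$ we have $\xi_1-b_n\xi_2\le-1$. For $\lambda\in\Delta$,
$$\lambda_1x^1_n+\lambda_2x^2_n=(1,\ \lambda_1a_n-\lambda_2b_n).$$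
Evaluating at $\xi=(-1,10)$ and $\xi=(-1,-10)$, we see that this vector is $\le-1$ on $S$ only if $\lambda_1a_n=\lambda_2b_n$, and then it is. So the weights at index $n$ are forced: $\lambda=\big(\frac{b_n}{a_n+b_n},\frac{a_n}{a_n+b_n}\big)$. Take $b_n=1$ for all $n$, with $a_n=5$ for even $n$ and $a_n=1$ for odd $n$. For even $n$ we need $(\frac16,\frac56)$, for odd $n$ we need $(\frac12,\frac12)$. Plain averages fail on the even indices. No single $\lambda$ serves all $n$; but each of the two serves a whole subsequence, and a subsequence is enough for a witness.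

## One index is too little, and so is one ultrafilter

The first thing to try in general is the separation of Lemma 3 at each index $n$, with
$$T_n(\xi)=\big(\operatorname{Re}(\xi-\eta)(x^i_n)\big)_{i=1}^N,$$
followed by a passage to a subsequence along which the weights $\lambda^{(n)}$ converge. This stops at the very first move. Condition (2) says that the $i$-th coordinate is *eventually* almost $\le-1$, with a threshold depending on $\xi$. At a fixed $n$ it says nothing, and $T_n(S)$ may meet $P$ for every $n$.

**Example 4.** Let $X=\ell_1$ (real), $\eta=0$, $A=B=\{\xi\in\ell_\infty:\|\xi\|\le1,\ \lim_n\xi(n)=-1\}$ and $x^1_n=x^2_n=e_n$. Both sequences are witnesses. But for each $n$ the element $\xi\in A$ with $\xi(n)=0$ and $\xi(k)=-1$ for $k\ne n$ has $T_n(\xi)=(0,0)\in P$. So there are no weights $\lambda^{(n)}$ with $\lambda^{(n)}\cdot T_n\le-1$ on $S$.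

So the separation should be made in the limit $n\to\infty$, where the threshold disappears. For this one would like $T_n(\xi)$ to converge for every $\xi\in S$. Diagonalizing over $\xi$ to find a subsequence with this property is not available, since $S$ may be uncountable. Limits along ultrafilters exist for all $\xi$ at once, so we recall them.

**Definition.** An ultrafilter on $\mathbb N$ is a family $U$ of subsets of $\mathbb N$ with $\emptyset\notin U$, closed under finite intersections and under supersets, such that for each $M\subset\mathbb N$ exactly one of $M$, $\mathbb N\setminus M$ is in $U$. It is free if it contains no finite set. The set of free ultrafilters is denoted by $\mathbb N^*$, and for $M\subset\mathbb N$ we put $M^*=\{U\in\mathbb N^*:M\in U\}$.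

We need the following facts.

1. If $M_1\cup\dots\cup M_p\in U$, then some $M_i\in U$. Otherwise all complements are in $U$, hence so is their intersection, which is the complement of the union.
2. A family of subsets of $\mathbb N$ in which all finite intersections are infinite is contained in a free ultrafilter. Add the cofinite sets to the family; finite intersections are still nonempty, and by the ultrafilter lemma the family extends to an ultrafilter, which is free because it contains the cofinite sets. In particular $M^*\ne\emptyset$ for every infinite $M$; for finite $M$, $M^*=\emptyset$.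
3. For a bounded real sequence $(t_n)$ and $U\in\mathbb N^*$ there is a unique $t=\lim_{n\to U}t_n\in\mathbb R$ with $\{n:|t_n-t|<\varepsilon\}\in U$ for all $\varepsilon>0$. For existence, bisect: fact 1 gives nested closed intervals $I_k$ with lengths tending to $0$ and $\{n:t_n\in I_k\}\in U$, and $t$ is their common point. For uniqueness, two different limits would give two disjoint members of $U$. The $U$-limit is linear in $(t_n)$. If $t_n\le c$ for all $n$ in some member of $U$, then $\lim_Ut_n\le c$. As $U$ is free, $\lim_Ut_n\le\limsup_nt_n$; and if $t_n\to t$ along an infinite set $M\in U$, then $\lim_Ut_n=t$.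
4. The sets $M^*$, $M\subset\mathbb N$ infinite, form a base of a topology on $\mathbb N^*$ that is compact and Hausdorff, and each $M^*$ is clopen. Indeed $M^*\cap K^*=(M\cap K)^*$ and $\mathbb N^*\setminus M^*=(\mathbb N\setminus M)^*$. If $U\ne V$, some $M$ lies in $U$ and not in $V$, so $M^*$ and $(\mathbb N\setminus M)^*$ separate them. For compactness, suppose basic sets $M_\alpha^*$ cover $\mathbb N^*$ without a finite subcover. Then all finite intersections of the sets $\mathbb N\setminus M_\alpha$ are infinite: if $\bigcap_{s\le p}(\mathbb N\setminus M_{\alpha_s})$ were finite, $\bigcup_{s\le p}M_{\alpha_s}$ would be cofinite, hence in every free ultrafilter, and by fact 1 the sets $M_{\alpha_s}^*$, $s\le p$, would cover $\mathbb N^*$. By fact 2 some free $U$ contains every $\mathbb N\setminus M_\alpha$, so $U$ is in no $M_\alpha^*$, a contradiction.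
5. For a bounded real sequence $(t_n)$ the map $U\mapsto\lim_Ut_n$ is continuous on $\mathbb N^*$. Given $U_0$ with limit $t$ and $\varepsilon>0$, put $M=\{n:|t_n-t|<\varepsilon\}\in U_0$; for $U\in M^*$ we have $|\lim_Ut_n-t|\le\varepsilon$.

For example, for $t_n=(-1)^n$ the limit along $U$ is $1$ if the even numbers belong to $U$, and $-1$ otherwise.

With a single free ultrafilter $U$, Lemma 3 works, as we shall see in Step 1 below: there is $\lambda\in\Delta$ such that, with $z_n=\sum_i\lambda_ix^i_n$, we have $\lim_{n\to U}\operatorname{Re}(\xi-\eta)(z_n)\le-1$ for all $\xi\in S$. But Lemma 1 wants a $\limsup$ along a sequence, and a limit along one ultrafilter is weaker, even after passing to a subsequence.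

**Example 5.** Let $X=\ell_1$, $U\in\mathbb N^*$, $A=\{-1_V:V\in U\}\subset\ell_\infty$, $\eta=0$ and $x_n=e_n$. Then $\lim_{n\to U}\xi(x_n)=-1$ for every $\xi\in A$. Yet no subsequence of $(x_n)$ is a witness: let $M$ be infinite and split it into disjoint infinite sets $M'$, $M''$. They are not both in $U$; say $M'\notin U$. Then $V=\mathbb N\setminus M'\in U$, and $\xi=-1_V\in A$ vanishes at every $x_n$ with $n\in M'$. So $\limsup_{n\in M}\xi(x_n)=0$.

What would be enough is one $\lambda$ that works for *all* free ultrafilters containing some fixed infinite set $M$. By Example 3 we cannot expect $M=\mathbb N$. The idea is to consider all admissible weights for all $U$ at once, and to use that they vary in a closed way over a compact space: one can then localize to smaller and smaller pieces of $\Delta$, passing to a subsequence each time, and diagonalize. The diagonalization is over a countable list of partitions of the simplex, and never over $\xi$.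

## Proof of Theorem 1

The inclusion $\supset$ is monotonicity. For $\subset$, let $\eta\notin\bigcup_iE(A_i)$. By Lemma 1 and the remark after it there are bounded sequences $(x^i_n)_n$, $i=1,\dots,N$, with
$$\limsup_n\operatorname{Re}(\xi-\eta)(x^i_n)\le-1\quad\text{for all }\xi\in\operatorname{co}A_i. \tag{3}$$
Let $S=\bigcup_i\operatorname{co}A_i$, which is convex by hypothesis. If $S=\emptyset$, both sides of the theorem are empty; so let $S\ne\emptyset$. For $U\in\mathbb N^*$ and $\xi\in X^*$ put
$$T_U(\xi)=\Big(\lim_{n\to U}\operatorname{Re}(\xi-\eta)(x_n^i)\Big)_{i=1}^N\in\mathbb R^N,$$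
$$\Lambda(U)=\{\lambda\in\Delta:\ \lambda\cdot T_U(\xi)\le-1\ \text{ for all }\xi\in S\}.$$
So $\Lambda(U)$ is the set of weights that are admissible at $U$. In Example 3, with the alternating choice of $a_n$, it is $\{(\frac16,\frac56)\}$ if the even numbers are in $U$, and $\{(\frac12,\frac12)\}$ otherwise.

**Step 1: $\Lambda(U)\ne\emptyset$ for every $U$.** This step shows that weights exist at each single ultrafilter. Since $U$-limits are linear, $T_U$ is real-affine, so $T_U(S)$ is convex and nonempty. If $\xi\in\operatorname{co}A_i$, the $i$-th coordinate of $T_U(\xi)$ is at most the $\limsup$ in (3), hence at most $-1$. So $T_U(S)\cap P=\emptyset$, and Lemma 3 gives $\lambda\in\Lambda(U)$.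

**Step 2: $\Lambda(U)$ depends on $U$ in a closed way.** This step prepares the localization. For fixed $\xi\in S$ the function
$$(U,\lambda)\mapsto\lambda\cdot T_U(\xi)=\sum_i\lambda_i\lim_{n\to U}\operatorname{Re}(\xi-\eta)(x^i_n)$$
is continuous on the compact space $\mathbb N^*\times\Delta$, by fact 5. Hence
$$G=\{(U,\lambda):\lambda\in\Lambda(U)\}=\bigcap_{\xi\in S}\{(U,\lambda):\lambda\cdot T_U(\xi)\le-1\}$$
is closed. In particular each $\Lambda(U)$ is closed in $\Delta$. For a closed set $D\subset\Delta$ put
$$F_D=\{U\in\mathbb N^*:\Lambda(U)\cap D\ne\emptyset\}.$$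
This is the projection to $\mathbb N^*$ of the compact set $G\cap(\mathbb N^*\times D)$. So it is compact, and closed because $\mathbb N^*$ is Hausdorff.

**Step 3: there are $\lambda\in\Delta$ and an infinite $M\subset\mathbb N$ with $\lambda\in\Lambda(U)$ for all $U\in M^*$.** This step produces one choice of weights for a whole subsequence. We need a selection principle.

**Lemma 4.** If $L\subset\mathbb N$ is infinite and $L^*\subset F_1\cup\dots\cup F_p$ with $F_1,\dots,F_p$ closed in $\mathbb N^*$, then there are an infinite $L'\subset L$ and an index $i$ with $L'^*\subset F_i$.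

*Proof.* Induction on $p$; the case $p=1$ is clear. Let $p\ge2$. If $L^*\subset F_1$, take $L'=L$. Otherwise $L^*\setminus F_1$ is nonempty and open, so it contains a point $U$ and a basic set $K^*$ with $K\in U$. Put $L_1=K\cap L$. Then $L_1\in U$, so $L_1$ is infinite, and $L_1^*=K^*\cap L^*$ misses $F_1$. Hence $L_1^*\subset F_2\cup\dots\cup F_p$, and the induction hypothesis applies to $L_1\subset L$. $\square$

Put $M_0=\mathbb N$. Given an infinite $M_{k-1}$, cover $\Delta$ by finitely many closed sets of diameter at most $1/k$. Every $U$ lies in $F_D$ for one of these sets $D$: by Step 1, $\Lambda(U)$ is nonempty, so it meets one of them. Thus the finitely many closed sets $F_D$ cover $\mathbb N^*\supset M_{k-1}^*$. By Lemma 4 there are an infinite $M_k\subset M_{k-1}$ and one of the covering sets, call it $D^k$, with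
$$M_k^*\subset F_{D^k}. \tag{4}$$
Pick $p_k\in D^k$, and let $\lambda$ be a cluster point of $(p_k)$ in the compact set $\Delta$. Choose $m_1<m_2<\cdots$ with $m_k\in M_k$, and put $M=\{m_k:k\in\mathbb N\}$.

Let $U\in M^*$ and $k\in\mathbb N$. For $j\ge k$ we have $m_j\in M_j\subset M_k$, so $M\setminus M_k$ is finite and does not belong to $U$. As $M\in U$, fact 1 gives $M\cap M_k\in U$, and so $M_k\in U$. By (4), $\Lambda(U)$ meets $D^k$. Since $p_k\in D^k$ and $D^k$ has diameter at most $1/k$, we get $\operatorname{dist}(p_k,\Lambda(U))\le1/k$. This holds for every $k$. Along a subsequence with $p_k\to\lambda$ we obtain $\operatorname{dist}(\lambda,\Lambda(U))=0$, and as $\Lambda(U)$ is closed, $\lambda\in\Lambda(U)$.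

**Step 4: the witness for the union.** This step returns from ultrafilters to sequences. Put $z_n=\sum_i\lambda_ix^i_n$ for $n\in M$; this is a bounded sequence. Let $\xi\in S$. Choose an infinite $M'\subset M$ along which $\operatorname{Re}(\xi-\eta)(z_n)$ converges to its $\limsup$ over $M$, and choose $U\in M'^*$. Since $M'\subset M$, also $U\in M^*$, so $\lambda\in\Lambda(U)$ by Step 3. By fact 3,
$$\limsup_{n\in M}\operatorname{Re}(\xi-\eta)(z_n)=\lim_{n\to U}\operatorname{Re}(\xi-\eta)(z_n)=\lambda\cdot T_U(\xi)\le-1.$$
The ultrafilter $U$ depends on $\xi$, but $\lambda$ and $M$ do not. So $(z_n)_{n\in M}$ satisfies (2) for all $\xi\in S\supset\bigcup_iA_i$, and Lemma 1 gives $\eta\notin E(\bigcup_iA_i)$. $\blacksquare$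

Finiteness of $N$ was used in Lemma 3, where the separation takes place in $\mathbb R^N$, and in Steps 2 and 3, through the compactness of $\Delta$.

## Convexity of the union of envelopes as the exact condition

*Proof of Theorem 2.* If equality holds, then $\bigcup_iE(A_i)=E(\bigcup_iA_i)$ is convex, because every envelope is.

Conversely, suppose $\bigcup_iE(A_i)$ is convex. The plan is to apply Theorem 1 to the sets $E(A_i)$ in place of $A_i$. Each $E(A_i)$ is convex, so $\bigcup_i\operatorname{co}E(A_i)=\bigcup_iE(A_i)$ is convex and the hypothesis of Theorem 1 holds. We get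
$$E\Big(\bigcup_iA_i\Big)\subset E\Big(\bigcup_iE(A_i)\Big)=\bigcup_iE(E(A_i))=\bigcup_iE(A_i)\subset E\Big(\bigcup_iA_i\Big).$$
The first inclusion is monotonicity together with $A_i\subset E(A_i)$; the first equality is Theorem 1; the second is Lemma 2; the last inclusion is monotonicity. $\blacksquare$

## An increasing sequence of convex sets in $\ell_\infty(\mathbb N\times\mathbb N)$

*Proof of Theorem 3.* We use real scalars. (For complex scalars, put $\operatorname{Re}$ in front of each evaluation of a functional below; nothing else changes.) View $\mathbb N\times\mathbb N$ as a matrix with rows $\{(m,k):k\in\mathbb N\}$, and let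
$$A_n=\{\xi\in\ell_\infty(\mathbb N\times\mathbb N):\ 0\le\xi\le1,\ \lim_{k}\xi(m,k)=1\ \text{ for all }m\ge n\},\qquad A=\bigcup_nA_n.$$
These sets are convex, increasing in $n$, and contained in the unit ball. We show that $0$ lies in $E(A)$ but not in the norm closure of $\bigcup_nE(A_n)$.

**Step 1: every $\theta\in E(A_n)$ has $\|\theta\|\ge1$.** This step keeps $0$ away from the individual envelopes, by looking at row $n$ alone. The bounded sequence $x_k=-e_{(n,k)}$ satisfies $\limsup_k\xi(x_k)=-\lim_k\xi(n,k)=-1$ for every $\xi\in A_n$. By Lemma 2 with $\eta=0$, $\limsup_k\theta(x_k)\le-1$ for every $\theta\in E(A_n)$, that is, $\liminf_k\theta(n,k)\ge1$. So $\|\theta\|\ge1$, and $0\notin\overline{\bigcup_nE(A_n)}^{\|\cdot\|}$.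

**Step 2: a hypothetical witness for $0\notin E(A)$ is light on late rows.** This step sets up the contradiction. Suppose $0\notin E(A)$. By Lemma 1 there are $z_j\in\ell_1(\mathbb N\times\mathbb N)$ with $\|z_j\|\le C$ and
$$\limsup_j\xi(z_j)\le-1\quad\text{for all }\xi\in A. \tag{5}$$
Let $r_j(m)=\sum_k|z_j(m,k)|$ be the norm of the $m$-th row of $z_j$. These numbers lie in $[0,C]$, so after passing to a subsequence, which preserves (5), we may assume by a diagonal argument that $r_j(m)\to c_m$ as $j\to\infty$ for every $m$. For each $R$ we have $\sum_{m\le R}c_m=\lim_j\sum_{m\le R}r_j(m)\le C$, so $\sum_mc_m\le C$. Choose $n$ with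
$$\sum_{m\ge n}c_m<\tfrac18.$$
For each $i\ge1$ the finite sum $\sum_{m=n}^{n+i}r_j(m)$ tends to $\sum_{m=n}^{n+i}c_m<\frac18$ as $j\to\infty$. So we can choose $j_1<j_2<\cdots$ with
$$\sum_{m=n}^{n+i}r_{j_i}(m)<\tfrac18\quad\text{for every }i. \tag{6}$$
Choose also finite sets $S_i\subset\mathbb N\times\mathbb N$ with
$$\sum_{(m,k)\notin S_i}|z_{j_i}(m,k)|<\tfrac18. \tag{7}$$

**Step 3: one $\xi\in A$ that is small on all $z_{j_i}$.** This step builds the functional that contradicts (5). Put $\xi(m,k)=0$ if $m<n$, or if $m\ge n$ and $(m,k)\in S_i$ for some $i$ with $n+i<m$. Put $\xi(m,k)=1$ otherwise.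

First, $\xi\in A_n\subset A$. For a fixed row $m\ge n$ only finitely many $i$ satisfy $n+i<m$, and each $S_i$ is finite, so $\xi(m,k)=1$ for all but finitely many $k$.

Next, estimate $\xi(z_{j_i})$ row by row. Rows $m<n$ contribute nothing. Rows $n\le m\le n+i$ contribute at most $\sum_{m=n}^{n+i}r_{j_i}(m)$. In rows $m>n+i$ the functional $\xi$ vanishes on $S_i$, so these rows contribute at most $\sum_{(m,k)\notin S_i}|z_{j_i}(m,k)|$. By (6) and (7),
$$|\xi(z_{j_i})|<\tfrac18+\tfrac18=\tfrac14\quad\text{for every }i.$$
So $\limsup_j\xi(z_j)\ge-\frac14$, which contradicts (5). Hence $0\in E(A)$, and with Step 1 the theorem is proved. $\blacksquare$
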